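# Reading the base $3/2$ Thue–Morse sequence backwards

## 1. Reversed words of length at most four

Take a binary sequence built by a rule whose building blocks are all palindromes, and ask how often a given word appears in it, compared with the same word written backwards. The first guess is that the two frequencies agree. Today's sequence is of this kind, and the guess is a conjecture stated in Michel Dekking, "The Thue-Morse sequence in base 3/2", arXiv:2301.13563 (2023). We set up the sequence and test the guess on short words.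

**Definition (base $3/2$).** Every natural number $N\ge 0$ has a unique representation, up to leading zeros,
$$N=\sum_{i=0}^{R}d_i(N)\left(\tfrac32\right)^i,\qquad d_i(N)\in\{0,1,2\}.$$
Put $s_{3/2}(N)=\sum_i d_i(N)$ and $\mathbf T(N)=s_{3/2}(N)\bmod 2$.

For example $7=2\cdot\frac94+\frac32+1$ is written $211$, so $s_{3/2}(7)=4$ and $\mathbf T(7)=0$. The sequence starts
$$\mathbf T=0,1,0,0,1,0,1,0,1,1,0,1,1,0,1,0,1,0,1,0,1,1,0,1,1,\dots$$

One fact drives everything:
$$s_{3/2}(3N+r)=s_{3/2}(2N)+r\qquad(N\ge0,\ r=0,1,2).$$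
Indeed $3N+r=\frac32\cdot(2N)+r$, so shifting the digits of $2N$ by one place and appending the digit $r$ gives a representation of $3N+r$; by uniqueness it is the representation. Modulo 2 this says that the block of $\mathbf T$ at positions $3k,3k+1,3k+2$ is $a\,a^*a$ with $a=\mathbf T(2k)$, where $0^*=1$ and $1^*=0$. In other words, $\mathbf T$ is a fixed point of the $2$-$3$-block substitution $\kappa$: $00\mapsto010$, $01\mapsto010$, $10\mapsto101$, $11\mapsto101$, which replaces the pair at positions $2k,2k+1$ by the triple at positions $3k,3k+1,3k+2$. For instance $\mathbf T(0)\cdots\mathbf T(3)=01\,00$ gives $\kappa(01)\kappa(00)=010\,010=\mathbf T(0)\cdots\mathbf T(5)$.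

**Definition (frequency).** For a finite word $w$ over $\{0,1\}$,
$$\mu[w]=\lim_{n\to\infty}\frac1n\#\{0\le i<n:\ \mathbf T(i)\mathbf T(i+1)\cdots\mathbf T(i+|w|-1)=w\}.$$
We write $\overleftarrow w=w_m\dots w_1$ for the reversal of $w=w_1\dots w_m$, and $w^*$ for the letterwise complement.

The question is whether $\mu[w]=\mu[\overleftarrow w]$ for all $w$. In the question as posed, the existence of all the limits is a standing hypothesis; we shall not need it, but we use it in the tests of this section.

**Length 1 and 2.** The only non-palindromes are $01$ and $10$. In any binary sequence their occurrences alternate, so their counts on an initial segment differ by at most one, and $\mu[01]=\mu[10]$.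

**Length 3.** We have $\mu[00]=\mu[000]+\mu[001]=\mu[000]+\mu[100]$ (extend $00$ to the right or to the left), so $\mu[001]=\mu[100]$. Likewise $\mu[011]=\mu[110]$. The other words are palindromes. So far nothing about $\mathbf T$ was used.

**Length 4.** Here a general binary sequence can fail. The periodic sequence with period $001011$ has exactly the length-4 words $0010,0101,1011,0110,1100,1001$, so it contains $1100$ but not $0011$. For $\mathbf T$ we use the blocks $a\,a^*a$: two equal neighbors can occur only at positions $3k+2,3k+3$. Hence $000$ and $111$ never occur (they would need equal neighbors at two consecutive positions), and neither do $0011$ and $1100$ (equal neighbors two apart). So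
$$\mu[0010]=\mu[001]-\mu[0011]=\mu[001]=\mu[100]=\mu[100]-\mu[1100]=\mu[0100],$$
and in the same way $\mu[1101]=\mu[110]=\mu[011]=\mu[1011]$. Finally $\mu[010]=\mu[0100]+\mu[0101]=\mu[0010]+\mu[1010]$ gives $\mu[0101]=\mu[1010]$. The words $0001,1000,0111,1110$ have frequency $0$, and the remaining ones are palindromes, except for the pair $0011,1100$, which does not occur.

The guess survives. It is in fact correct.

## 2. Uniform frequencies in residue classes: the theorems

**Theorem 1.** For every word $w$ the limit $\mu[w]$ exists, and $\mu[w]=\mu[\overleftarrow w]=\mu[w^*]$.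

So the conjecture is true, and the standing hypothesis is not needed. The proof gives more. We say that a set $S\subset\mathbb Z_{\ge0}$ has *uniform density* $d$ if $|S\cap I|/|I|\to d$ as $|I|\to\infty$, uniformly in the position of the interval $I\subset\mathbb Z_{\ge0}$. The odd numbers have uniform density $\frac12$. The set $\bigcup_{j\ge1}[2^j,2^j+j)$ has density $0$ in the usual sense, but no uniform density, since it contains arbitrarily long intervals.

**Theorem 2.** Let $|w|=m\ge1$, $L=3^aL'$ with $3\nmid L'$, and $r\in\mathbb Z$.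

1. The density $\mu_{r,L}[w]$ of $\{i\equiv r\bmod L:\ \mathbf T(i)\cdots\mathbf T(i+m-1)=w\}$ exists uniformly: the proportion of such $i$ in an interval $I\subset\mathbb Z_{\ge0}$ tends to $\mu_{r,L}[w]$ as $|I|\to\infty$, uniformly in the position of $I$. Moreover
$$\mu_{r,L}[w]=\mu_{r,L}[w^*]=\mu_{-3-m-r,\,L}[\overleftarrow w],\qquad \mu_{r,L}[w]=\tfrac1{L'}\,\mu_{r,3^a}[w].$$
2. If $w$ occurs in $\mathbf T$, then $\mu[w]>0$. Hence the subshift generated by $\mathbf T$ is strictly ergodic (minimal and uniquely ergodic), and its language is closed under reversal and complement.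
3. $\bigl|\sum_{N\in I}(-1)^{s_{3/2}(N)}\bigr|=O(|I|^{0.932})$, uniformly over intervals $I\subset\mathbb Z_{\ge0}$ with $|I|\ge1$. There is an absolute $\eta>0$ such that the count of occurrences of $w$ in $I$ is $\mu[w]|I|+O(m|I|^{1-\eta})$.
4. Every $\mu[w]$ is rational, in $\frac15\mathbb Z[\frac16]$, and is computable by an explicit finite recursion. For example $\mu[00]=\frac1{10}$ and $\mu[01]=\frac25$.

Theorem 1 is part 1 with $L=1$. (Occurrences "in $I$" are counted by their starting positions.)

## 3. The reflection $N\mapsto-4-N$, and why it misses $\mathbf T$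

**Palindromic blocks.** For a substitution $\theta$ that maps letters to palindromes, the reversal of $\theta(w)$ is $\theta(\overleftarrow w)$. So each $\theta^n(a)$ is a palindrome, and the reversal of any word inside it is again inside it. All values of $\kappa$ are palindromes, so one tries the same here. It breaks at once: the reversal of $\kappa(01)=010$ is $010$, but $\kappa(10)=101$. The value of $\kappa$ on a pair depends only on the *first* letter, and reversal turns first letters into last ones.

This can be repaired by regrouping the pairs. Forget the pairs and write the rule as "the letter at $2k$ determines the block at $3k,3k+1,3k+2$", that is,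
$$x(3k+r)=x(2k)+r \pmod 2 .$$
Now read this for $k\in\mathbb Z$ and reflect: put $x'(N)=x(-4-N)$. Since $-4-(3k+r)=3(-2-k)+(2-r)$,
$$x'(3k+r)=x(2(-2-k))+2-r=x(-4-2k)+r=x'(2k)+r\pmod 2 .$$
So the rule is invariant under $N\mapsto-4-N$.

This is the right symmetry, but it does not apply to $\mathbf T$. The sequence lives on $N\ge0$, and its reflection lives on $N\le-4$, where it is simply $\mathbf T$ written backwards; that tells us nothing. Nor can we glue the two halves: on all of $\mathbb Z$ the rule has no solution, because $k=-1$, $r=1$ demands $x(-2)=x(-2)+1$. The symmetry must be applied to something that exists on all of $\mathbb Z$, or on a cyclic group.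

**Linear equations for frequencies.** The other natural attempt is to turn the rule into equations. The word $00$ occurs only at positions $3k+2$, and there it means $\mathbf T(2k)=\mathbf T(2k+2)=0$. So $\mu[00]$ is one third of a frequency along *even* positions. Knowing that all $\mu[w]$ exist says nothing about frequencies along even positions. Applying the rule again leads to positions divisible by $4$, then by $8$, and the system does not close.

**The way through.** Unfold the rule $n$ times. The sign $(-1)^{\mathbf T(N)}$ becomes a product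
$$(\text{a sign periodic in }N)\times(\text{an unknown sign that is constant on long stretches}).$$
The periodic factor makes sense on $\mathbb Z$, hence on $\mathbb Z/3^{n+1}$, and there the reflection acts. A short word usually fits inside one stretch, where it is a pattern of the periodic factor up to a global sign. If we can show that the unknown signs are balanced, half $+$ and half $-$, in every residue class that arises, then $\mu[w]$ is half the proportion of residues carrying the pattern $\pm w$, up to a small error, and the reflection finishes the proof. Sections 4 and 5 prove the balance; Sections 6 and 7 do the counting.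

## 4. The unfolding map $\varphi$ and the operator $\Lambda$

This section writes the rule for signs and records how a sum transforms when one step is undone.

For $N,c\ge0$ let $f(N)=(-1)^{\mathbf T(N)}$ and $g(c)=f(2c)$. The basic fact says
$$f(3k+r)=(-1)^rg(k),\qquad k\ge0,\ r\in\{0,1,2\}.\tag{1}$$
On $\mathbb Z$ define $\varphi(c)=\lfloor 2c/3\rfloor$, that is,
$$\varphi(3j)=\varphi(3j+1)=2j,\qquad \varphi(3j+2)=2j+1,$$
and let $\varepsilon(c)=-1$ if $c\equiv2\bmod3$, $\varepsilon(c)=1$ otherwise. Then
$$g(c)=\varepsilon(c)\,g(\varphi(c)),\qquad c\ge0.\tag{2}$$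
Indeed, by (1), $g(3j)=f(6j)=f(3\cdot2j)=g(2j)$; next $g(3j+1)=f(6j+2)=f(3\cdot2j+2)=g(2j)$; and $g(3j+2)=f(6j+4)=f(3(2j+1)+1)=-g(2j+1)$.

As an example, $g(0)=g(1)=1$ (from $\mathbf T(0)=\mathbf T(2)=0$), and (2) gives $g(2)=-g(1)=-1$, $g(3)=g(4)=g(2)=-1$, $g(5)=-g(3)=1$, in agreement with $\mathbf T(4),\mathbf T(6),\mathbf T(8),\mathbf T(10)=1,1,1,0$.

We use these properties of $\varphi$, all visible from the formulas: it is nondecreasing and surjective on $\mathbb Z$; its fibers are $\varphi^{-1}(2j)=\{3j,3j+1\}$ and $\varphi^{-1}(2j+1)=\{3j+2\}$, so they have at most two elements; $\varphi(c)\ge0$ if and only if $c\ge0$; and $\varphi(c+3)=\varphi(c)+2$.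

Put $\varepsilon_n(c)=\prod_{i<n}\varepsilon(\varphi^i(c))$. Iterating (2) gives $g(c)=\varepsilon_n(c)\,g(\varphi^n(c))$ for $c\ge0$.

**Definition (the operator $\Lambda$).** For $u:\mathbb Z\to\mathbb R$ let
$$(\Lambda u)(c)=\sum_{c'\in\varphi^{-1}(c)}\varepsilon(c')u(c'),$$
that is, $(\Lambda u)(2j)=u(3j)+u(3j+1)$ and $(\Lambda u)(2j+1)=-u(3j+2)$.

For the constant function $u=1$: $\Lambda 1$ is $2$ on even numbers and $-1$ on odd numbers. Then $\Lambda^21(2j)=\Lambda1(3j)+\Lambda1(3j+1)=2-1=1$, and $\Lambda^21(2j+1)=-\Lambda1(3j+2)$ is $-2$ for even $j$ and $1$ for odd $j$. So $\Lambda^21$ has period $4$ with values $1,-2,1,1$.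

By induction
$$(\Lambda^nu)(c)=\sum_{\varphi^n(c')=c}\varepsilon_n(c')u(c').$$
The induction step applies $\Lambda$ to $\Lambda^{n-1}u$ and uses $\varepsilon_n(c')=\varepsilon_{n-1}(c')\,\varepsilon(\varphi^{n-1}(c'))$. If $c\ge0$, then every $c'$ with $\varphi^n(c')=c$ is $\ge0$ and satisfies $g(c')=\varepsilon_n(c')g(c)$. Hence
$$\sum_{c'\in\varphi^{-n}(c)}g(c')u(c')=g(c)\,(\Lambda^nu)(c),\qquad c\ge0.\tag{3}$$

So a sum of $gu$ over $X$ integers turns into a sum of $g\,\Lambda^nu$ over about $(2/3)^nX$ integers. Bounding $|g|$ by $1$, we win if $\Lambda^n u$ has mean size smaller than $(3/2)^n$. The trivial bound gives exactly $(3/2)^n$, so there is no room at all: we need a genuine gain.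

## 5. Two applications of $\Lambda$ beat $(3/2)^2$

For periodic $u$ let $\|u\|_2^2$ be the mean of $u^2$ over a period. We want $\|\Lambda u\|_2^2\le q\|u\|_2^2$ with $q<(3/2)^2=\frac94$. One step does not give this: $\|1\|_2=1$ but $\|\Lambda1\|_2^2=\frac12(4+1)=\frac52>\frac94$. Two steps do. For $u=1$ the values above give $\|\Lambda^21\|_2^2=\frac{1+4+1+1}4=\frac74$, far below $(3/2)^4=\frac{81}{16}$. The reason is that the correlation that hurts in the first step returns with the opposite sign in the second.

Put $\rho=(15/4)^{1/4}$. Since $\frac{15}4<\frac{81}{16}$, we have $\frac{2\rho}3<1$.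

**Lemma 1.** If $u$ has period $p$ with $3\nmid p$, then $\Lambda u$ has period $2p$, and $\|\Lambda^2u\|_2^2\le\frac{15}4\|u\|_2^2$.

*Proof.* Shifting $c$ by $2p$ shifts $j$ by $p$ in the formulas for $\Lambda u$, hence shifts the arguments $3j+s$ of $u$ by $3p$. So $\Lambda u$ has period $2p$.

Let $V_u(k)$ be the mean of $u(c)u(c+k)$ over a period. By Cauchy–Schwarz $|V_u(k)|\le V_u(0)=\|u\|_2^2$. Since $3$ is invertible mod $p$, the map $j\mapsto3j+s$ permutes the residues mod $p$, so for every $p$-periodic $F$ the mean over $j$ of $F(3j+s)$ is the mean of $F$. This is where $3\nmid p$ enters.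

Split $c$ into $c=2j$ and $c=2j+1$, each with weight $\frac12$. On even $c$, $(u(3j)+u(3j+1))^2$ has mean $2V_u(0)+2V_u(1)$; on odd $c$, $u(3j+2)^2$ has mean $V_u(0)$. So
$$V_{\Lambda u}(0)=\tfrac12\bigl(2V_u(0)+2V_u(1)\bigr)+\tfrac12V_u(0)=\tfrac32V_u(0)+V_u(1).$$
Next, $V_{\Lambda u}(1)$ is the mean of $(\Lambda u)(c)(\Lambda u)(c+1)$. For $c=2j$ this product is $-(u(3j)+u(3j+1))\,u(3j+2)$, with mean $-V_u(2)-V_u(1)$. For $c=2j+1$ it is $-u(3j+2)\,(u(3j+3)+u(3j+4))$, with mean $-V_u(1)-V_u(2)$. Hence
$$V_{\Lambda u}(1)=-V_u(1)-V_u(2).$$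
Since $3\nmid2p$, the first formula also holds with $\Lambda u$ in place of $u$:
$$V_{\Lambda^2u}(0)=\tfrac32V_{\Lambda u}(0)+V_{\Lambda u}(1)=\tfrac94V_u(0)+\tfrac32V_u(1)-V_u(1)-V_u(2)=\tfrac94V_u(0)+\tfrac12V_u(1)-V_u(2).$$
The right side is at most $\bigl(\frac94+\frac12+1\bigr)V_u(0)=\frac{15}4V_u(0)$. $\blacksquare$

The hypothesis $3\nmid p$ cannot be dropped. Take $u=\varepsilon_2$, which has period $9$ (because $\varphi(c+9)=\varphi(c)+6$). Then $\|u\|_2=1$ and $(\Lambda^2u)(c)=|\varphi^{-2}(c)|$ has mean $\frac94$, since $\varphi^2(c+9)=\varphi^2(c)+4$; so $\|\Lambda^2u\|_2^2\ge\frac{81}{16}>\frac{15}4$.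

Since the periods $p,2p,4p,\dots$ are all prime to $3$, iterating Lemma 1 gives $\|\Lambda^nu\|_2\le\rho^n\|u\|_2$ for even $n$.

**Lemma 2.** Let $u$ have period $p$ with $3\nmid p$, let $n\ge0$ be even, and let $I\subset\mathbb Z_{\ge0}$ be an interval of $X\ge1$ integers. Then
$$\Bigl|\sum_{c\in I}g(c)u(c)\Bigr|\le\bigl((\tfrac23)^nX+3+2^np\bigr)\rho^n\|u\|_2+2^{n+1}\|u\|_\infty.$$
Consequently $\sum_{c\in I}g(c)u(c)=o(X)$ as $X\to\infty$, uniformly in the position of $I$.

*Proof.*

**Step 1: the image of $I$ is short.** Let $I=[x,y]$. From $\lfloor 2y/3\rfloor\le\frac{2y}3$ and $\lfloor2x/3\rfloor\ge\frac{2x}3-\frac23$ we get $\varphi(y)-\varphi(x)\le\frac23(y-x)+\frac23$. By induction $\varphi^n(y)-\varphi^n(x)\le(\frac23)^n(y-x)+2$, because $\frac23\cdot2+\frac23=2$. So $K=[\varphi^n(x),\varphi^n(y)]$ has $|K|\le(\frac23)^nX+3$.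

**Step 2: group $I$ by fibers of $\varphi^n$.** Every element of $I$ is mapped into $K$. If $c\in K$ is not an endpoint, then $\varphi^n(x)<c<\varphi^n(y)$, so by monotonicity $\varphi^{-n}(c)\subset I$, and by (3) this fiber contributes $g(c)(\Lambda^nu)(c)$. For the at most two endpoints the fiber may be cut, but it has at most $2^n$ elements, so each endpoint contributes at most $2^n\|u\|_\infty$.

**Step 3: bound the full fibers.** The function $\Lambda^nu$ has period $2^np$, and $K$ is covered by at most $\frac{|K|}{2^np}+1$ periods. So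
$$\sum_{c\in K}|\Lambda^nu(c)|\le(|K|+2^np)\cdot\mathrm{mean}|\Lambda^nu|\le(|K|+2^np)\|\Lambda^nu\|_2\le(|K|+2^np)\rho^n\|u\|_2 .$$
Together with Steps 1 and 2 this is the stated inequality.

**Step 4: the limit.** Divide by $X$ and let $X\to\infty$ with $n$ fixed: the limsup of the supremum over positions is at most $(2\rho/3)^n\|u\|_2$. Now let $n\to\infty$ through even numbers. $\blacksquare$

With $u$ the indicator of a residue class mod $p$, $3\nmid p$, Lemma 2 says that the signs $g(c)$ are balanced along that class.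

## 6. The periodic factor $h_n$ and its reflection

Now we unfold $f$. For $N=3k+r\in\mathbb Z$ with $r\in\{0,1,2\}$ put
$$\pi_n(N)=\varphi^n(k),\qquad h_n(N)=(-1)^r\varepsilon_n(k).$$
By (1) and $g(k)=\varepsilon_n(k)g(\varphi^n(k))$,
$$f(N)=h_n(N)\,g(\pi_n(N)),\qquad N\ge0.\tag{4}$$
Note that $\pi_n$ and $h_n$ are defined on all of $\mathbb Z$, while $f$ and $g$ are not.

For $n=1$ and $N=0,\dots,8$ we have $k=0,0,0,1,1,1,2,2,2$, and
$$h_1=+\,-\,+\;+\,-\,+\;-\,+\,-,\qquad \pi_1=0,0,0,0,0,0,1,1,1 .$$
With $g(0)=g(1)=1$, (4) gives $\mathbf T(0)\cdots\mathbf T(8)=010\,010\,101$, as it should.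

**Lemma 3.**
(a) $\pi_n$ is nondecreasing, $\pi_n(N+3^{n+1})=\pi_n(N)+2^n$, and $h_n$ has period $3^{n+1}$.
(b) $h_n(-4-N)=h_n(N)$ and $\pi_n(-4-N)=-2-\pi_n(N)$ for all $N\in\mathbb Z$.

*Proof.* (a) Monotonicity is clear, since $N\mapsto k$ and $\varphi$ are nondecreasing. From $\varphi(c+3t)=\varphi(c)+2t$ we get $\varphi^i(c+3^n)=\varphi^i(c)+2^i3^{n-i}$ for $0\le i\le n$. For $i<n$ the shift $2^i3^{n-i}$ is divisible by $3$, so $\varepsilon(\varphi^i(c+3^n))=\varepsilon(\varphi^i(c))$, and $\varepsilon_n$ has period $3^n$. For $i=n$ we get $\varphi^n(c+3^n)=\varphi^n(c)+2^n$. Adding $3^{n+1}$ to $N$ adds $3^n$ to $k$ and keeps $r$, which proves the claims.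

(b) If $N=3k+r$, then $-4-N=3(-2-k)+(2-r)$ with $2-r\in\{0,1,2\}$ and $(-1)^{2-r}=(-1)^r$. So it suffices to show $\varphi(-2-c)=-2-\varphi(c)$ and $\varepsilon(-2-c)=\varepsilon(c)$ for all $c$: then $\varphi^i(-2-k)=-2-\varphi^i(k)$ for all $i$, and both claims follow.

- $c=3j$: $-2-c=3(-j-1)+1$, so $\varphi(-2-c)=-2j-2=-2-\varphi(c)$.
- $c=3j+1$: $-2-c=3(-j-1)$, so $\varphi(-2-c)=-2j-2=-2-\varphi(c)$.
- $c=3j+2$: $-2-c=3(-j-2)+2$, so $\varphi(-2-c)=-2j-3=-2-\varphi(c)$.

The same lines show that $c\mapsto-2-c$ swaps the residues $0,1$ mod $3$ and fixes the residue $2$, so it preserves $\varepsilon$. $\blacksquare$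

In the table for $n=1$, the reflection acts mod $9$ as $0\leftrightarrow5$, $1\leftrightarrow4$, $2\leftrightarrow3$, $6\leftrightarrow8$, $7\leftrightarrow7$; the values of $h_1$ at paired places are indeed equal.

**Definition (good positions).** Fix $m\ge1$. Call $i\in\mathbb Z$ *$n$-good* if $\pi_n(i)=\pi_n(i+m-1)$, and *bad* otherwise. By monotonicity, $\pi_n$ is then constant on $[i,i+m-1]$.

By Lemma 3(a) goodness depends only on $i\bmod3^{n+1}$. If $i$ is bad, then $\pi_n(N+1)>\pi_n(N)$ for some $N\in[i,i+m-2]$. Over one period $3^{n+1}$ the function $\pi_n$ increases by $2^n$ in total, so at most $2^n$ residues $N$ have such a jump, and each jump spoils at most $m-1$ positions $i$. So at most $(m-1)2^n$ residues mod $3^{n+1}$ are bad, a proportion of at most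
$$e_n=\frac{(m-1)2^n}{3^{n+1}}\longrightarrow0 .$$
For $n=1$, $m=2$ the bad residues mod $9$ are $5$ and $8$, and $e_1=\frac29$.

For $w=w_1\cdots w_m$ let $\hat w=((-1)^{w_1},\dots,(-1)^{w_m})$, so that $\widehat{w^*}=-\hat w$. At a good $i\ge0$, (4) says $f(i+j)=h_n(i+j)\,g(\pi_n(i))$ for $0\le j<m$. Therefore
$$\mathbf T(i)\cdots\mathbf T(i+m-1)=w\iff(h_n(i),\dots,h_n(i+m-1))=g(\pi_n(i))\,\hat w.\tag{5}$$

## 7. Counting residue classes: proof of Theorem 1 and Theorem 2(1)

Let $L=3^aL'$ with $3\nmid L'$, let $n+1\ge a$, and put $Q_n=3^{n+1}L'$, a multiple of $L$. Let $A_n(w;r,L)$ be the number of residue classes $s$ mod $Q_n$ that are good, satisfy $s\equiv r\bmod L$, and have $(h_n(s),\dots,h_n(s+m-1))\in\{\hat w,-\hat w\}$.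

**Step 1: each such class has density $\frac1{2Q_n}$.** This is where the balance of signs is used. Take such a class, with $s\in[0,Q_n)$, and write $(h_n(s),\dots,h_n(s+m-1))=\delta\hat w$ with $\delta=\pm1$. The nonnegative integers in the class are $i=s+Q_nq$, $q\ge0$. All of them are good with the same pattern, and Lemma 3(a), applied $L'q$ times, gives $\pi_n(i)=\pi_n(s)+2^nL'q$. By (5), $w$ occurs at $i$ if and only if $g(\pi_n(s)+2^nL'q)=\delta$. Let $I\subset\mathbb Z_{\ge0}$ be an interval of length $X$. As $i$ runs over the class within $I$, $q$ runs over an interval of $X/Q_n+O(1)$ integers, at most $X/Q_n+1$ of them, and the number of occurrences is $\sum_q\frac12\bigl(1+\delta g(\pi_n(s)+2^nL'q)\bigr)$, that is,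
$$\tfrac12\#\{q\}+\tfrac\delta2\sum_qg(\pi_n(s)+2^nL'q).$$
The last sum is $\sum_{c\in J}g(c)u(c)$, where $u$ is the indicator of the residue class of $\pi_n(s)$ mod $p=2^nL'$, and $J\subset\mathbb Z_{\ge0}$ is the interval from the first to the last of the arguments. It has length at most $2^nL'\,\#\{q\}\le2^nL'(X/Q_n+1)$. Since $3\nmid p$, Lemma 2 applies: for every $\tau>0$ there is $X_0$ with $\bigl|\sum_{c\in J}g(c)u(c)\bigr|\le\tau|J|+X_0$ for all $J$. With $n$ and $L$ fixed, this makes the sum $o(X)$, uniformly in the position of $I$. So the occurrences of $w$ in this class have uniform density exactly $\frac1{2Q_n}$.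

**Step 2: the density exists.** Good classes with another pattern contain no occurrence of $w$ by (5). Bad positions have density at most $e_n$. Hence the uniform lower and upper densities of the occurrences of $w$ at positions $\equiv r\bmod L$ (the liminf of the infimum and the limsup of the supremum of the proportion over all $I$ with $|I|=X$) both lie in
$$\Bigl[\frac{A_n(w;r,L)}{2Q_n},\ \frac{A_n(w;r,L)}{2Q_n}+e_n\Bigr].\tag{6}$$
The two densities do not depend on $n$, and $e_n\to0$. So they are equal, the uniform density exists, and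
$$\mu_{r,L}[w]=\lim_{n\to\infty}\frac{A_n(w;r,L)}{2Q_n}.\tag{7}$$
As a check, take $w=00$, $L=1$, $n=1$: among the good residues $0,1,2,3,4,6,7$ mod $9$, only $2$ has the pattern $\pm(+,+)$. So $A_1=1$, and (6) places $\mu[00]$ in $[\frac1{18},\frac1{18}+\frac29]$. The value found in Section 10 is $\frac1{10}$.

**Step 3: complement.** The set $\{\hat w,-\hat w\}$ is the same for $w$ and $w^*$, so $A_n(w;r,L)=A_n(w^*;r,L)$, and (7) gives $\mu_{r,L}[w]=\mu_{r,L}[w^*]$.

**Step 4: reversal.** We let the reflection act on residue classes. Reflecting the window $[i,i+m-1]$ by $N\mapsto-4-N$ gives the window that starts at $i'=-4-(i+m-1)=-3-m-i$, and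
$$-4-(i'+j)=i+m-1-j .$$
By Lemma 3(b), $\pi_n(i')=-2-\pi_n(i+m-1)$ and $\pi_n(i'+m-1)=-2-\pi_n(i)$, so $i$ is good if and only if $i'$ is good. Also $h_n(i'+j)=h_n(i+m-1-j)$ for $0\le j<m$: the pattern at $i'$ is the reversal of the pattern at $i$. So the pattern at $i$ is $\pm\hat w$ if and only if the pattern at $i'$ is $\pm$ the sign vector of $\overleftarrow w$. The map $i\mapsto i'$ is an involution on residues mod $Q_n$, and it sends the class $r$ mod $L$ to the class $-3-m-r$ mod $L$. Hence $A_n(w;r,L)=A_n(\overleftarrow w;-3-m-r,L)$, and by (7)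
$$\mu_{r,L}[w]=\mu_{-3-m-r,\,L}[\overleftarrow w].$$
The reflected class may well consist of negative numbers when written naively. This does no harm, because $A_n$ counts classes mod $Q_n$, and every class has nonnegative members.

**Step 5: moduli prime to $3$.** Goodness and pattern depend only on $s\bmod3^{n+1}$. By the Chinese remainder theorem a class $s$ mod $Q_n$ is a pair ($s$ mod $3^{n+1}$, $s$ mod $L'$), and $s\equiv r\bmod L$ means $s\equiv r\bmod3^a$ together with one prescribed residue mod $L'$. So $A_n(w;r,L)=A_n(w;r,3^a)$, where the right side counts classes mod $3^{n+1}$. Dividing by $2Q_n=2\cdot3^{n+1}L'$ and letting $n\to\infty$ gives $\mu_{r,L}[w]=\frac1{L'}\mu_{r,3^a}[w]$.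

This proves Theorem 2(1). For $L=1$ we have $\mu_{0,1}[w]=\mu[w]$, and Steps 2, 3 and 4 are Theorem 1: the conjecture is true. $\blacksquare$

## 8. Occurring words have positive frequency

Here we prove Theorem 2(2). The subshift generated by $\mathbf T$ is the set $\Omega$ of all infinite binary sequences all of whose finite words occur in $\mathbf T$, with the shift $\sigma$. It is the closure of the shift orbit of $\mathbf T$, and its language is the set of words that occur in $\mathbf T$. *Minimal* means that every orbit in $\Omega$ is dense; *uniquely ergodic* means that there is exactly one $\sigma$-invariant Borel probability measure on $\Omega$.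

**Step 1: positivity.** Let $w$ occur at $i\ge0$. Since $\varphi(0)=0$ and $0\le\varphi(c)<c$ for $c\ge1$, there is $n$ with $\pi_n(i+m-1)=0$, and then $0\le\pi_n(i)\le\pi_n(i+m-1)$ gives $\pi_n(i)=0$ too. So $i$ is $n$-good, and by (5) its pattern is $\pm\hat w$. Hence $A_n(w;0,1)\ge1$, and (6) gives $\mu[w]\ge\frac1{2\cdot3^{n+1}}>0$.

**Step 2: minimality.** Let $w$ occur in $\mathbf T$. Its occurrences have positive *uniform* density, so there is $R$ such that every interval of $R$ nonnegative integers contains a position where $w$ occurs. Every word of length $R+m-1$ of $\mathbf T$ therefore contains $w$. If $x\in\Omega$, its first $R+m-1$ letters form such a word, so $w$ occurs in $x$. Thus the orbit of $x$ visits every cylinder set $[w]=\{y\in\Omega: y\text{ begins with }w\}$ with $w$ in the language, so it is dense.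

**Step 3: unique ergodicity.** This is Oxtoby's criterion; in our case it reads as follows. For $x\in\Omega$, the first $n+m-1$ letters of $x$ occur in $\mathbf T$, so $\frac1n\#\{0\le i<n:\sigma^ix\in[w]\}$ is the proportion of occurrences of $w$ in some interval of length $n$, and it tends to $\mu[w]$ uniformly in $x$. Integrating against an invariant probability measure $\nu$ gives $\nu([w])=\mu[w]$. Cylinders determine a Borel measure, so there is at most one $\nu$. There is at least one by the Krylov–Bogolyubov theorem.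

**Step 4: symmetry of the language.** If $w$ occurs, then $\mu[w^*]=\mu[\overleftarrow w]=\mu[w]>0$, so $w^*$ and $\overleftarrow w$ occur. $\blacksquare$

## 9. Power-saving error terms

Here we prove Theorem 2(3) by choosing the number of steps in Lemma 2 as a function of the length.

**Step 1: the sum of signs.** By (1), $f(3k)+f(3k+1)+f(3k+2)=g(k)$. Let $J$ be the set of $k$ with $\{3k,3k+1,3k+2\}\subset I$, an interval. At most two elements of $I$ at each end are left over, so $\sum_{N\in I}f(N)$ equals $\sum_{k\in J}g(k)$ up to an error of at most $4$, and $|J|\le|I|/3$. If $J$ is empty, we are done. Otherwise let $X=|J|\ge1$, choose $n\ge0$ even with $3^n\le X<3^{n+2}$, and apply Lemma 2 with $u=1$, $p=1$. Since $(\frac23)^nX<9\cdot2^n$,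
$$\Bigl|\sum_{k\in J}g(k)\Bigr|\le(9\cdot2^n+3+2^n)\rho^n+2^{n+1}\le15(2\rho)^n\le15X^{\log_3(2\rho)} .$$
In the last step we used $3^n\le X$. Since $(2\rho)^4=16\cdot\frac{15}4=60$, the exponent is $\frac14\log_360=0.9317\ldots<0.932$.

**Step 2: the error for words.** Take $L=1$ and let $X=|I|\ge1$. Go through Step 1 of Section 7, now with explicit bounds, for each of the at most $3^{n+1}$ classes. Use Lemma 2 with an even number $t$ of steps, with $p=2^n$, $\|u\|_2,\|u\|_\infty\le1$ and $|J|\le2^n(X/3^{n+1}+1)$. One class contributes to the error at most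
$$\bigl((\tfrac23)^t2^n(X/3^{n+1}+1)+3+2^{t+n}\bigr)\rho^t+2^{t+1}.$$
Multiply by $3^{n+1}$ and use $\frac{2\rho}3<1$: the total is $O\bigl(2^n(\tfrac{2\rho}3)^tX+6^n(2\rho)^t\bigr)$. The remaining errors are as follows.

- Replacing $\frac12\#\{q\}$ by $\frac X{2\cdot3^{n+1}}$ in each class costs $O(3^n)$ in total, which is $O(6^n(2\rho)^t)$.
- There are at most $(m-1)2^n(X/3^{n+1}+1)$ bad $i\in I$, which is $O(m[(\frac23)^nX+6^n(2\rho)^t])$.
- By (6), replacing $\frac{A_n}{2Q_n}$ by $\mu[w]$ costs at most $e_nX=O(m(\frac23)^nX)$.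

So the count of occurrences of $w$ in $I$ is $\mu[w]X$ with an error
$$O\bigl(m\bigl[(\tfrac23)^nX+2^n(\tfrac{2\rho}3)^tX+6^n(2\rho)^t\bigr]\bigr).$$

**Step 3: choice of parameters.** Choose $t$ even with $3^t\le X<3^{t+2}$ and $n=\lfloor t/100\rfloor$. Since $1.395^4>3.75$, we have $\rho<1.395$, so $\frac{2\rho}3<0.93$ and $2\rho<2.79$. By Bernoulli $1.01^{100}\ge2$, so $2^{0.01}\cdot\frac{2\rho}3<1.01\cdot0.93<0.94$. By the binomial theorem $1.02^{100}>1+2+1.98+1.29>6$, so $6^{0.01}\cdot2\rho<1.02\cdot2.79<2.85$. Now $n\le t/100$, $n>t/100-1$ and $\log_3X-2<t\le\log_3X$ give the three bounds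
$$(\tfrac23)^nX\ll(\tfrac23)^{t/100}X\ll X^{1-0.01\log_3(3/2)},\qquad 2^n(\tfrac{2\rho}3)^tX\le0.94^tX\ll X^{1-\log_3(1/0.94)},$$
$$6^n(2\rho)^t\le2.85^t\le X^{\log_32.85}.$$
All three exponents are absolute and smaller than $1$, so some absolute $\eta>0$ works, and the error is $O(m|I|^{1-\eta})$. $\blacksquare$

## 10. The recursion for the frequencies

Here we prove Theorem 2(4). The linear equations of Section 3 failed because frequencies along even positions were unknown. Theorem 2(1) now supplies them.

**Step 1: frequencies of the even-indexed sequence.** Let $E(k)=\mathbf T(2k)=\mathbf T(3k)$, so $g(k)=(-1)^{E(k)}$. A word $u$ of length $\ell$ in $E$ at position $k$ is read off from the word of length $3\ell-2$ in $\mathbf T$ at position $3k$, at its letters number $1,4,7,\dots$. So $u$ has a frequency in $E$,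
$$\nu[u]=3\sum_v\mu_{0,3}[v],$$
where $v$ runs over the words of length $3\ell-2$ with the prescribed letters of $u$. Complement symmetry of $\mu_{0,3}$ gives $\nu[u]=\nu[u^*]$. For the parity class $k\equiv b\bmod2$ the positions $3k$ form the class $3b$ mod $6$, and $\mu_{3b,6}[v]=\frac12\mu_{3b,3}[v]=\frac12\mu_{0,3}[v]$. So $u$ occurs with density $\frac12\nu[u]$ at positions $k$ in each parity class.

**Step 2: the recursion.** By (2) and $\varphi(3j+t)=2j+\varphi(t)$,
$$E(3j+t)=E(2j+\varphi(t))+[t\equiv2\bmod3]\pmod2 ,$$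
where the bracket is $1$ if the condition holds and $0$ otherwise. Let $|u|=\ell$ and $s\in\{0,1,2\}$. As $t$ runs from $s$ to $s+\ell-1$, the index $2j+\varphi(t)$ runs through the whole interval from $2j+\varphi(s)$ to $2j+\varphi(s+\ell-1)$, possibly with repetitions. So the event "$u$ occurs in $E$ at $3j+s$" either contains contradictory demands, and is impossible, or is equivalent to the occurrence of one specific word $u_s$ at position $2j+\varphi(s)$, with
$$|u_s|=\varphi(s+\ell-1)-\varphi(s)+1\le\tfrac23(\ell-1)+\tfrac23+1=\tfrac{2\ell}3+1 .$$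
Since $\varphi(s)\in\{0,1\}$, as $j$ runs over $\mathbb Z_{\ge0}$ the position $2j+\varphi(s)$ runs over exactly one parity class. By Step 1, the proportion of $j$ for which $u_s$ occurs there is $\nu[u_s]$. Hence
$$\nu[u]=\tfrac13\sum_{s=0}^2\nu[u_s]\qquad(\text{impossible terms}=0).\tag{8}$$

**Step 3: solving it.** All values will lie in $\frac15\mathbb Z[\frac16]$, which is closed under sums and under multiplication by $\frac13$ and $\frac98$.

For $\ell=1$, $\nu[0]=\nu[1]=\frac12$ by complement symmetry.

For $\ell=2$, the pairs $E(3j+s)E(3j+s+1)$ are: for $s=0$, $E(2j)E(2j)$; for $s=1$, $E(2j)E(2j+1)^*$; for $s=2$, $E(2j+1)^*E(2j+2)$. So, with $\delta_{ab}=1$ if $a=b$ and $0$ otherwise,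
$$\nu[ab]=\tfrac13\bigl(\delta_{ab}\nu[a]+\nu[ab^*]+\nu[a^*b]\bigr).$$
For $ab=01$ this gives $\nu[01]=\frac13(\nu[00]+\nu[11])=\frac23\nu[00]$. With $\nu[00]+\nu[01]=\nu[0]=\frac12$ we get $\nu[00]=\nu[11]=\frac3{10}$ and $\nu[01]=\nu[10]=\frac15$.

For $\ell=3$, the triples are $E(2j)E(2j)E(2j+1)^*$ for $s=0$, $E(2j)E(2j+1)^*E(2j+2)$ for $s=1$, and $E(2j+1)^*E(2j+2)E(2j+2)$ for $s=2$. So $s=0$ and $s=2$ give words of length $2$, and $s=1$ gives $a\,b^*c$:
$$\nu[abc]=\alpha_{abc}+\tfrac13\nu[ab^*c],\qquad \alpha_{abc}=\tfrac13\bigl(\delta_{ab}\nu[ac^*]+\delta_{bc}\nu[a^*b]\bigr).$$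
Writing the same equation for $ab^*c$ and substituting, $\frac89\nu[abc]=\alpha_{abc}+\frac13\alpha_{ab^*c}$, that is, $\nu[abc]=\frac98\bigl(\alpha_{abc}+\frac13\alpha_{ab^*c}\bigr)$. For example $\alpha_{001}=\frac13\nu[00]=\frac1{10}$ and $\alpha_{011}=\frac13\nu[11]=\frac1{10}$, so $\nu[001]=\frac98\cdot\frac4{30}=\frac3{20}$. Also $\alpha_{000}=\frac13(\nu[01]+\nu[10])=\frac2{15}$ and $\alpha_{010}=0$, so $\nu[000]=\frac98\cdot\frac2{15}=\frac3{20}$. Their sum is $\frac3{10}=\nu[00]$, as it must be.

For $\ell\ge4$ we have $\frac{2\ell}3+1<\ell$, so all $|u_s|\le\ell-1$, and (8) expresses $\nu[u]$ through strictly shorter words. For instance, for $u=0010$ only $s=0$ is possible, with $E(2j)E(2j)E(2j+1)^*E(2j+2)=0010$, that is, $u_0=000$; so $\nu[0010]=\frac13\nu[000]=\frac1{20}$. For the reversed word $0100$ only $s=1$ is possible, with $E(2j)E(2j+1)^*E(2j+2)E(2j+2)=0100$, again $u_1=000$; so $\nu[0100]=\frac1{20}$ as well.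

By induction on $\ell$, all $\nu[u]$ lie in $\frac15\mathbb Z[\frac16]$ and are computed in finitely many steps.

**Step 4: back to $\mathbf T$.** By the basic fact, $\mathbf T(3k+t)=E(k+\lfloor t/3\rfloor)+(t\bmod3)\pmod2$ for $t\ge0$. So for each $s\in\{0,1,2\}$ the occurrence of $w$ at $3k+s$ is either impossible or equivalent to the occurrence of one specific word in $E$ at position $k$. Hence $\mu[w]$ is $\frac13$ times a sum of at most three values of $\nu$, and $\mu[w]\in\frac15\mathbb Z[\frac16]$.

For $w=00$: at $3k$ and $3k+1$ neighboring letters differ, and at $3k+2$ the pair is $\mathbf T(3k+2)\mathbf T(3k+3)=E(k)E(k+1)$. So $\mu[00]=\frac13\nu[00]=\frac13\cdot\frac3{10}=\frac1{10}$. By complement symmetry $\mu[0]=\frac12$, so $\mu[01]=\mu[0]-\mu[00]=\frac12-\frac1{10}=\frac25$. $\blacksquare$
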